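\title{Locally convex topologies and (I)-envelopes of bounded sets}

\begin{abstract}
The (I)-envelope of a subset $A$ of a dual Banach space $X^*$ is a convex set lying between the norm-closed and the weak$^*$-closed convex hull of $A$. Kalenda and Raja asked whether, for every Banach space $X$, there is a locally convex topology $\tau$ on $X^*$ such that the (I)-envelope of each bounded set is its $\tau$-closed convex hull. We show that the answer is negative for $X=\ell^1$, and that such a topology exists if and only if $X$ contains no isomorphic copy of $\ell^1$. When $X$ contains $\ell^1$, no such topology exists even for the family of unit balls of linear subspaces of $X^*$.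
\end{abstract}

\section{Introduction}

Let $X$ be a Banach space with dual $X^*$. For $A\subset X^*$ we write $\operatorname{co}A$ for the convex hull, and $\overline{A}^{\|\cdot\|}$, $\overline{A}^{w^*}$, $\overline{A}^{\tau}$ for the closures in the norm topology, in the weak$^*$ topology and in a topology $\tau$. The \emph{(I)-envelope} of $A$ is
\begin{equation}\label{eq:def}
\operatorname{(I)-env}(A)=\bigcap\Bigl\{\overline{\operatorname{co}\bigcup_{n=1}^\infty\overline{\operatorname{co}A_n}^{w^*}}^{\|\cdot\|}\ :\ A=\bigcup_{n=1}^\infty A_n\Bigr\},
\end{equation}
the intersection being taken over all countable covers of $A$ by subsets. The weak$^*$ closure, which may enlarge a set a great deal, is applied only to the pieces $A_n$; the results are then glued together by the convex hull and the norm closure alone. A point lies in the (I)-envelope if it survives every way of cutting $A$ into countably many pieces. Each set in the intersection is convex, norm closed and contains $A$, and the cover $A_n=A$ produces $\overline{\operatorname{co}A}^{w^*}$. Hence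
\begin{equation}\label{eq:sandwich}
\overline{\operatorname{co}A}^{\|\cdot\|}\subset\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A}^{w^*}.
\end{equation}
Either inclusion can be strict (Examples \ref{ex:C01} and \ref{ex:ell1}).

The outer terms of \eqref{eq:sandwich} are closed convex hulls for locally convex topologies on $X^*$, and it is natural to ask whether the middle term is one too. In the simplest cases it is. If $X$ is reflexive, the weak and weak$^*$ topologies of $X^*$ coincide, so all three sets in \eqref{eq:sandwich} are equal by Mazur's theorem. If $X^*$ is norm separable, the norm topology works (Lemma \ref{lem:separable}). To state what is known in general, recall that a function is of the first Baire class if it is the pointwise limit of a sequence of continuous functions, and let $B_1(X)$ be the space of those $F\in X^{**}$ whose restriction to the dual unit ball $B_{X^*}$ is of the first Baire class for the weak$^*$ topology. Two results are known.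
\begin{itemize}
\item[(a)] If $X$ contains no isomorphic copy of $\ell^1$, then $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\sigma(X^*,B_1(X))}$ for all $A\subset X^*$.
\item[(b)] If $X$ contains a complemented isomorphic copy of $\ell^1$, or if $X=C(K)$ with $K$ an uncountable metrizable compact space, then there is no locally convex topology $\tau$ on $X^*$ with $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for every $A\subset X^*$.
\end{itemize}
The counterexamples in (b) use unbounded sets, namely closed linear subspaces of $X^*$. One may therefore hope that unboundedness is the only obstruction. This leads to the question posed by Kalenda and Raja \cite{KR}.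

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a Banach space. Is there a locally convex topology $\tau$ on $X^*$ such that $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for each bounded $A\subset X^*$?}
\medskip

The answer is negative.

\begin{theorem}\label{thm:A}
There is no locally convex topology $\tau$ on $\ell^\infty=(\ell^1)^*$ such that $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for every bounded $A\subset\ell^\infty$.
\end{theorem}

Moreover, $\ell^1$ is the only obstruction. For a linear subspace $Z\subset X^*$, closed or not, put $B_Z=Z\cap B_{X^*}$.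

\begin{theorem}\label{thm:B}
For a Banach space $X$ the following are equivalent.
\begin{itemize}
\item[(i)] $X$ contains no isomorphic copy of $\ell^1$.
\item[(ii)] There is a locally convex topology $\tau$ on $X^*$ with $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for all $A\subset X^*$.
\item[(iii)] There is a locally convex topology $\tau$ on $X^*$ with $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for all bounded $A\subset X^*$.
\item[(iv)] There is a locally convex topology $\tau$ on $X^*$ with $\operatorname{(I)-env}(B_Z)=\overline{B_Z}^{\tau}$ for every linear subspace $Z\subset X^*$.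
\end{itemize}
\end{theorem}

The implications (ii)$\Rightarrow$(iii)$\Rightarrow$(iv) are immediate, because $B_Z$ is bounded and convex. The implication (i)$\Rightarrow$(ii) follows from (a); we give a short independent proof in Section \ref{sec:positive}. The substance of the theorem is (iv)$\Rightarrow$(i).

The closed convex sets of a locally convex topology are the intersections of half-spaces defined by its continuous functionals. The (I)-envelope, on the other hand, is described by bounded \emph{sequences} in $X$ (Lemma \ref{lem:sequences}). Without $\ell^1$, such a sequence has a weakly Cauchy subsequence, whose limit is the functional we need. For the converse, a topology $\tau$ as in (iv) is subject to two opposite demands (Section \ref{sec:constraints}). It must have many continuous functionals, because balls of separable closed subspaces are their own (I)-envelopes. It can have only well-behaved ones: every $\tau$-continuous functional has small oscillation on some relatively open part of every weak$^*$ compact set. In $\ell^\infty$ the first demand yields a functional that behaves almost like the limit of a sequence, and on the cube $\{-1,1\}^{\mathbb N}$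 such a functional oscillates everywhere (Section \ref{sec:ell1}). Section \ref{sec:general} lifts this picture to any space containing $\ell^1$.

\section{Conventions and standard facts}\label{sec:facts}

Scalars are real until Section \ref{sec:complex}, which treats complex spaces. A \emph{locally convex topology} is a vector space topology with a base of convex neighborhoods of $0$; it is not assumed to be Hausdorff. If $Y$ is a linear space of linear functionals on a vector space $E$, then $\sigma(E,Y)$ is the coarsest topology making all members of $Y$ continuous; it is locally convex, and its continuous linear functionals are exactly the members of $Y$. We identify $(\ell^1)^*$ with $\ell^\infty$ through $a(x)=\sum_i a(i)x(i)$, where $a(i)$, $x(i)$ are the coordinates; $(e_n)$ is the unit vector basis of $\ell^1$, $\mathbf 1_T$ is the indicator of $T\subset\mathbb N$, and $\mathbf 1=(1,1,\dots)$. For $r>0$, dilation by $r$ maps covers of $A$ to covers of $rA$ and is a homeomorphism for every vector space topology $\tau$, so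
\begin{equation}\label{eq:scaling}
\operatorname{(I)-env}(rA)=r\operatorname{(I)-env}(A),\qquad \overline{rA}^{\tau}=r\overline{A}^{\tau}.
\end{equation}
We use the following facts.
\begin{itemize}
\item[(F1)] \emph{Separation.} If $\tau$ is a locally convex topology on $E$, $C\subset E$ is nonempty, convex and $\tau$-closed, and $\xi\notin C$, then $F(\xi)>\sup_CF$ for some $\tau$-continuous linear functional $F$. (Take a convex open neighborhood $V$ of $0$ with $(\xi+V)\cap C=\emptyset$. The Hahn--Banach theorem gives a continuous $F\ne0$ with $\sup_CF\le\inf_{\xi+V}F$, and $\inf_{\xi+V}F<F(\xi)$ because $V$ is absorbing. The Hausdorff property plays no role.)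
\item[(F2)] \emph{Compactness.} Bounded weak$^*$ closed subsets of $X^*$ are weak$^*$ compact (Banach--Alaoglu), and weak$^*$ compact sets are bounded (uniform boundedness). The sum and the convex hull of the union of finitely many weak$^*$ compact convex sets are weak$^*$ compact, as continuous images of compact products.
\item[(F3)] \emph{Baire's theorem.} If a nonempty compact Hausdorff space is a countable union of closed sets, one of them has nonempty interior.
\item[(F4)] \emph{Rosenthal's $\ell^1$-theorem.} If $X$ contains no isomorphic copy of $\ell^1$, then every bounded sequence in $X$ has a weakly Cauchy subsequence. A sequence $(x_n)$ is \emph{weakly Cauchy} if $(\eta(x_n))$ converges for every $\eta\in X^*$.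
\end{itemize}

\section{The (I)-envelope through sequences}\label{sec:sequences}

By (F1), a point $\xi$ lies outside $\overline{\operatorname{co}A}^{w^*}$ exactly when there are $x\in B_X$ and $c>0$ with $(a-\xi)(x)\le-c$ for all $a\in A$. For the (I)-envelope, one vector is replaced by a sequence of vectors, and each point of $A$ needs to be separated from $\xi$ only asymptotically.

\begin{lemma}\label{lem:sequences}
Let $A\subset X^*$ be nonempty and $\xi\in X^*$. Then $\xi\notin\operatorname{(I)-env}(A)$ if and only if there are a sequence $(x_n)$ in $B_X$ and $c>0$ such that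
\begin{equation}\label{eq:witness}
\limsup_{n\to\infty}\,(a-\xi)(x_n)\le-c\qquad\text{for all }a\in A.
\end{equation}
\end{lemma}

\begin{proof}
Suppose $\xi\notin\operatorname{(I)-env}(A)$. Then there are a cover $A=\bigcup_nA_n$ and $c>0$ such that $\xi$ has norm distance at least $2c$ from $D=\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}$. Replacing the cover by the countable family of sets $A_n\cap kB_{X^*}$, $n,k\in\mathbb N$, can only make $D$ smaller, so we may assume that every $A_n$ is bounded. After renumbering, $A_1\neq\emptyset$. By (F2), the sets
\[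
C_n=\operatorname{co}\bigcup_{k\le n}\overline{\operatorname{co}A_k}^{w^*}\qquad\text{and}\qquad C_n+cB_{X^*}
\]
are nonempty, convex and weak$^*$ compact. Since $C_n\subset D$, we have $\xi\notin C_n+cB_{X^*}$. By (F1) for the weak$^*$ topology there is $y_n\in X$ with
\[
\xi(y_n)>\sup_{\eta\in C_n+cB_{X^*}}\eta(y_n)=\sup_{\eta\in C_n}\eta(y_n)+c\|y_n\|.
\]
The strict inequality forces $y_n\ne0$; put $x_n=y_n/\|y_n\|$. If $a\in A_m$ and $n\ge m$, then $a\in C_n$, so $(a-\xi)(x_n)<-c$. This proves \eqref{eq:witness}. Note that separating $\xi$ from $C_n+cB_{X^*}$, not merely from $C_n$, is what keeps the gap $c$ independent of $n$.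

Conversely, assume \eqref{eq:witness}. Let
\[
H_m=\{\eta\in X^*:(\eta-\xi)(x_n)\le-c/2\ \text{ for all }n\ge m\},\qquad A_m=A\cap H_m .
\]
By \eqref{eq:witness}, $A=\bigcup_mA_m$. Each $H_m$ is convex and weak$^*$ closed, so $\overline{\operatorname{co}A_m}^{w^*}\subset H_m$. As $H_1\subset H_2\subset\cdots$, the union $\bigcup_mH_m$ is convex and therefore contains $\operatorname{co}\bigcup_m\overline{\operatorname{co}A_m}^{w^*}$. Every $\eta\in H_m$ satisfies $\|\xi-\eta\|\ge(\xi-\eta)(x_m)\ge c/2$. Thus $\xi$ is not in the norm closure of $\bigcup_mH_m$, and $\xi\notin\operatorname{(I)-env}(A)$.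
\end{proof}

Condition \eqref{eq:witness} passes to subsequences of $(x_n)$; we use this freely. The next lemma identifies the sets on which the weak$^*$ closures in \eqref{eq:def} gain nothing: those that can be covered by countably many small balls.

\begin{lemma}\label{lem:separable}
If $A\subset X^*$ is norm separable, then $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\|\cdot\|}$.
\end{lemma}

\begin{proof}
By \eqref{eq:sandwich} only the inclusion $\subset$ needs proof, and we may assume $A\ne\emptyset$. Let $\varepsilon>0$, let $(a_n)$ be a norm dense sequence in $A$, and put $A_n=A\cap(a_n+\varepsilon B_{X^*})$. Then $A=\bigcup_nA_n$. The ball $a_n+\varepsilon B_{X^*}$ is convex and weak$^*$ closed, so it contains $\overline{\operatorname{co}A_n}^{w^*}$. All these balls lie in the convex set $\operatorname{co}A+\varepsilon B_{X^*}$, whence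
\[
\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A+\varepsilon B_{X^*}}^{\|\cdot\|}\subset\operatorname{co}A+2\varepsilon B_{X^*}.
\]
The intersection of the right-hand sides over $\varepsilon>0$ is $\overline{\operatorname{co}A}^{\|\cdot\|}$.
\end{proof}

\begin{example}\label{ex:C01}
Let $X=C[0,1]$, so that $X^*$ is the space of signed Borel measures with the total variation norm, and let $A=\{\delta_t:t\in[0,1]\}$ be the set of Dirac measures. Then $\operatorname{(I)-env}(A)$ is the set $P$ of all Borel probability measures. Indeed, $P$ is convex and weak$^*$ closed, so $\operatorname{(I)-env}(A)\subset P$ by \eqref{eq:sandwich}. If some $\mu\in P$ satisfied \eqref{eq:witness}, the functions $f_n=x_n-\int x_n\,d\mu$ would be bounded by $2$, with $\int f_n\,d\mu=0$ and $\limsup_nf_n(t)\le-c$ for all $t$; Fatou's lemma would give $0\le\int\limsup_nf_n\,d\mu\le-c$. On the other hand, Lebesgue measure $m$ is not in $\overline{\operatorname{co}A}^{\|\cdot\|}$: if $\nu\in\operatorname{co}A$ is carried by the finite set $S$, then $\|m-\nu\|\ge|(m-\nu)(S)|=1$.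
\end{example}

The next example shows by hand that for $X=\ell^1$ the two obvious topologies fail. Its two parts are the prototypes of the two constraints of Section \ref{sec:constraints}.

\begin{example}\label{ex:ell1}
Let $X=\ell^1$.

(1) \emph{The weak$^*$ topology is too coarse.} The ball $B_{c_0}$ is convex, norm closed and norm separable, so $\operatorname{(I)-env}(B_{c_0})=B_{c_0}$. Its weak$^*$ closure is $B_{\ell^\infty}$, since the truncations $a\mathbf 1_{\{1,\dots,k\}}$ of $a\in B_{\ell^\infty}$ converge weak$^*$ to $a$. For $\xi=\mathbf 1$, condition \eqref{eq:witness} holds with $x_n=e_n$ and $c=1$, because $(a-\mathbf 1)(e_n)=a(n)-1\to-1$ for $a\in c_0$.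

(2) \emph{The norm topology is too fine.} Let $\mathcal U$ be a free ultrafilter on $\mathbb N$: it contains all cofinite sets, and if $T_0\cup T_1\in\mathcal U$ then $T_0\in\mathcal U$ or $T_1\in\mathcal U$. The functional $\varphi(a)=\lim_{i\to\mathcal U}a(i)$ has norm one, and $\varphi(\mathbf 1_T)=1$ for $T\in\mathcal U$. Let $Z=\ker\varphi$. The ball $B_Z$ is convex, norm closed and does not contain $\mathbf 1$. We claim that $\mathbf 1\in\operatorname{(I)-env}(B_Z)$.

Otherwise take $(x_n)$ and $c$ as in \eqref{eq:witness} with $\xi=\mathbf 1$. For $T\in\mathcal U$ we have $\mathbf 1-\mathbf 1_T\in B_Z$, so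
\begin{equation}\label{eq:hump}
\liminf_n\sum_{i\in T}x_n(i)\ge c\qquad\text{for all }T\in\mathcal U .
\end{equation}
Pass to a subsequence with $x_n(i)\to x(i)$ for every $i$. Then $\sum_{i\le k}|x(i)|\le1$ for all $k$, so there is $k_0$ with $\sum_{i>k_0}|x(i)|<c/3$. Choose inductively $n_1<n_2<\cdots$ and $k_0<k_1<\cdots$ with
\[
\sum_{k_0<i\le k_{j-1}}|x_{n_j}(i)|<\frac c3,\qquad\sum_{i>k_j}|x_{n_j}(i)|<\frac c3;
\]
the first inequality holds for all large $n_j$ by coordinatewise convergence, and then the second holds for large $k_j$. Let $T_0$ and $T_1$ be the unions of the blocks $\{i: k_{j-1}<i\le k_j\}$ over even and over odd $j$. Their union is cofinite, so one of them, $T$, belongs to $\mathcal U$. For the infinitely many $j$ whose block is disjoint from $T$ we get $|\sum_{i\in T}x_{n_j}(i)|<2c/3$, which contradicts \eqref{eq:hump}.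
\end{example}

\section{Spaces not containing $\ell^1$}\label{sec:positive}

To pass from Lemma \ref{lem:sequences} to a topology we must convert the sequence $(x_n)$ into a single functional. The functionals that arise as limits of sequences form the linear space
\[
X_s=\{F\in X^{**}:\text{there is a sequence }(x_n)\text{ in }X\text{ with }\eta(x_n)\to F(\eta)\text{ for all }\eta\in X^*\}.
\]
Each $F\in X_s$ is a pointwise limit of weak$^*$ continuous functions, so $X_s\subset B_1(X)$.

\begin{proof}[Proof of Theorem \ref{thm:B}, (i)$\Rightarrow$(ii)]
Let $\tau=\sigma(X^*,X_s)$ and $A\subset X^*$. For $A=\emptyset$ both $\operatorname{(I)-env}(A)$ and $\overline{\operatorname{co}A}^\tau$ are empty, so let $A\neq\emptyset$ and $\xi\in X^*$.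

Suppose $\xi\notin\overline{\operatorname{co}A}^{\tau}$. By (F1) there are $F\in X_s$ and $c>0$ with $F(a)\le F(\xi)-c$ for all $a\in A$. Let $(x_n)$ be a sequence in $X$ with $\eta(x_n)\to F(\eta)$ for all $\eta$. It is bounded by the uniform boundedness principle, and after dividing $F$, $c$ and all $x_n$ by a common positive constant we have $x_n\in B_X$. Then $\lim_n(a-\xi)(x_n)=F(a)-F(\xi)\le-c$ for $a\in A$, and Lemma \ref{lem:sequences} gives $\xi\notin\operatorname{(I)-env}(A)$.

Suppose $\xi\notin\operatorname{(I)-env}(A)$, and take $(x_n)$ and $c$ from Lemma \ref{lem:sequences}. By (i) and (F4) we may assume that $(x_n)$ is weakly Cauchy. Then $F(\eta)=\lim_n\eta(x_n)$ is linear with $|F(\eta)|\le\|\eta\|$, so $F\in X_s$, and \eqref{eq:witness} becomes $F(a)\le F(\xi)-c$ for $a\in A$. The half-space $\{\eta: F(\eta)\le F(\xi)-c\}$ is convex, $\tau$-closed, contains $A$ and misses $\xi$. Hence $\xi\notin\overline{\operatorname{co}A}^{\tau}$.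
\end{proof}

Hypothesis (i) enters only in the extraction of a weakly Cauchy subsequence. This step fails for the sequence $(e_n)$ of Example \ref{ex:ell1}(1): along any subsequence $(e_{n_k})$, an element $a\in\ell^\infty$ with $a(n_k)=(-1)^k$ takes alternating values.

\section{Two constraints on the topology}\label{sec:constraints}

Call a locally convex topology $\tau$ on $X^*$ \emph{admissible} if it is as in condition (iv) of Theorem \ref{thm:B}. By \eqref{eq:scaling}, it then satisfies $\operatorname{(I)-env}(RB_Z)=\overline{RB_Z}^{\tau}$ for every linear subspace $Z$ and every $R>0$. In this section $X$ is arbitrary.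

The first constraint says that $\tau$ has many continuous functionals. It is the only place in the proof of (iv)$\Rightarrow$(i) where local convexity of $\tau$ is used.

\begin{lemma}\label{lem:many}
Let $\tau$ be admissible, let $Z\subset X^*$ be a norm closed, norm separable linear subspace, let $e\in X^*\setminus Z$ and $R>0$. Then there is a $\tau$-continuous linear functional $F$ on $X^*$ with $F(e)=1$ and $|F(z)|\le\|z\|/R$ for all $z\in Z$.
\end{lemma}

\begin{proof}
The set $RB_Z$ is convex, norm closed and norm separable. By admissibility and Lemma \ref{lem:separable}, $\overline{RB_Z}^{\tau}=\operatorname{(I)-env}(RB_Z)=RB_Z$. Since $e\notin RB_Z$, (F1) gives a $\tau$-continuous $F$ with $F(e)>\sup_{RB_Z}F\ge F(0)=0$. Normalize $F(e)=1$. For $z\in Z\setminus\{0\}$, both points $\pm Rz/\|z\|$ lie in $RB_Z$, so $R|F(z)|/\|z\|<1$.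
\end{proof}

\begin{remark}\label{rem:unbounded}
If $\tau$ described the (I)-envelopes of all sets, then $Z$ itself would be $\tau$-closed by Lemma \ref{lem:separable}, and (F1) would give an $F$ bounded above on $Z$, that is, vanishing on $Z$. With bounded sets alone we learn only that the balls $RB_Z$ are $\tau$-closed, so $F$ is merely small on $Z$ and depends on $R$. A single suitable $R$ will be enough.
\end{remark}

The second constraint comes from applying admissibility to the kernel $Z$ of a $\tau$-continuous functional $F$: since $Z$ is $\tau$-closed, $\operatorname{(I)-env}(B_Z)\subset Z$. Example \ref{ex:ell1}(2) shows that this is a real restriction, as it fails for the limit along a free ultrafilter. To exploit it, note that Lemma \ref{lem:sequences} provides a sequence separating a point $\xi\notin Z$ from $RB_Z$. The gap $c$ is not under our control, so we normalize by the size of the sequence at $\xi$ instead. The normalized sequence is then asymptotically $1$ at $\xi$ and at most $1/R$ on $B_Z$, that is, it imitates $F$ up to an error of order $1/R$.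

\begin{lemma}\label{lem:approx}
Let $\tau$ be admissible and let $F$ be a $\tau$-continuous linear functional on $X^*$. Then $F\in X^{**}$, and for every $\varepsilon>0$ there is a bounded sequence $(x_n)$ in $X$ with
\[
\limsup_{n\to\infty}|F(b)-b(x_n)|\le\varepsilon\|b\|\qquad\text{for all }b\in X^*.
\]
\end{lemma}

\begin{proof}
For $F=0$ take $x_n=0$. Let $F\ne0$ and $Z=\ker F$. As $Z$ is $\tau$-closed, \eqref{eq:sandwich} and admissibility give, for every $R>0$,
\begin{equation}\label{eq:kernel}
\overline{RB_Z}^{\|\cdot\|}\subset\operatorname{(I)-env}(RB_Z)=\overline{RB_Z}^{\tau}\subset Z .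
\end{equation}
A norm convergent sequence in $Z$ lies in $RB_Z$ for some $R$, so its limit is in $Z$ by \eqref{eq:kernel}. Thus $F$ has norm closed kernel, and $F\in X^{**}$.

Fix $\xi\in X^*$ with $F(\xi)=1$ and let $R>0$. By \eqref{eq:kernel}, $\xi\notin\operatorname{(I)-env}(RB_Z)$, so Lemma \ref{lem:sequences} gives $(y_n)$ in $B_X$ and $c>0$ with $\limsup_n(a-\xi)(y_n)\le-c$ for $a\in RB_Z$. Pass to a subsequence with $\xi(y_n)\to\lambda$. Then $\limsup_na(y_n)\le\lambda-c$ for $a\in RB_Z$, and applying this to $a$ and $-a$ we get
\[
\limsup_n|a(y_n)|\le\lambda-c\qquad\text{for }a\in RB_Z .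
\]
The choice $a=0$ shows $\lambda\ge c>0$. Put $x_n=y_n/\lambda$. This is a bounded sequence with $\xi(x_n)\to1$ and $\limsup_n|a(x_n)|\le1$ for $a\in RB_Z$. By homogeneity, $\limsup_n|a(x_n)|\le\|a\|/R$ for all $a\in Z$.

Let $b\in X^*$ and $a=b-F(b)\xi$. Then $a\in Z$, $\|a\|\le(1+\|F\|\|\xi\|)\|b\|$, and
\[
b(x_n)-F(b)=a(x_n)+F(b)\bigl(\xi(x_n)-1\bigr).
\]
The last term tends to $0$, so $\limsup_n|b(x_n)-F(b)|\le(1+\|F\|\|\xi\|)\|b\|/R$. It remains to take $R\ge(1+\|F\|\|\xi\|)/\varepsilon$.
\end{proof}

The sequences $(b(x_n))_n$ need not converge, but they are eventually confined to short intervals around $F(b)$. This is enough for the Baire category argument that produces points of continuity of pointwise limits of continuous functions.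

\begin{proposition}\label{prop:oscillation}
Let $\tau$ be admissible, let $F$ be a $\tau$-continuous linear functional on $X^*$, and let $L\subset X^*$ be nonempty and weak$^*$ compact. For every $\delta>0$ there is a nonempty relatively weak$^*$ open set $U\subset L$ with $\operatorname{diam}F(U)\le\delta$.
\end{proposition}

\begin{proof}
Let $\eta=\delta/8$. By (F2), $L$ is bounded, so there is $\varepsilon>0$ with $\varepsilon\|a\|<\eta$ for all $a\in L$. Lemma \ref{lem:approx} gives $(x_n)$ in $X$ such that for each $a\in L$
\begin{equation}\label{eq:eventually}
|F(a)-a(x_n)|<\eta\qquad\text{for all large }n .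
\end{equation}
We do not know that $F$ has any weak$^*$ continuity, so we build closed sets from the $x_n$ alone:
\[
L_m=\{a\in L:|a(x_n)-a(x_k)|\le2\eta\ \text{ for all }n,k\ge m\}.
\]
They are weak$^*$ closed, and they cover $L$ by \eqref{eq:eventually}. By (F3), some $L_m$ contains a nonempty relatively open set $V\subset L$. Fix $a_0\in V$ and let $U=\{a\in V:|a(x_m)-a_0(x_m)|<\eta\}$, a relatively open set containing $a_0$. For $a\in U$ and $n\ge m$ large,
\[
|F(a)-a(x_m)|\le|F(a)-a(x_n)|+|a(x_n)-a(x_m)|\le\eta+2\eta .
\]
For $a,b\in U$ we also have $|a(x_m)-b(x_m)|<2\eta$. Hence $|F(a)-F(b)|\le3\eta+2\eta+3\eta=\delta$.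
\end{proof}

\section{The space $\ell^1$}\label{sec:ell1}

To play the two constraints against each other we need a weak$^*$ compact set in which two far apart translates of a separable subspace are both dense. In $\ell^\infty$ these are the cube
\[
\Delta=\{-1,1\}^{\mathbb N}
\]
and the translates $\pm\mathbf 1+c_0$. The coordinates are weak$^*$ continuous, so $\Delta$ is weak$^*$ closed in $B_{\ell^\infty}$, hence weak$^*$ compact. The identity map from $(\Delta,w^*)$ to $\Delta$ with the product topology is a continuous bijection of a compact space onto a Hausdorff space, so the two topologies agree. Let $(V_j)_{j\in\mathbb N}$ be an enumeration of the \emph{cylinders}, the subsets of $\Delta$ obtained by prescribing finitely many coordinates. They are nonempty and form a base of $\Delta$. Completing the prescribed coordinates by $1$'s or by $-1$'s, we obtain points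
\begin{equation}\label{eq:sj}
s_j^+,s_j^-\in V_j\qquad\text{with}\qquad s_j^+-\mathbf 1\in c_0,\quad s_j^-+\mathbf 1\in c_0 .
\end{equation}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Suppose $\tau$ exists. Since the sets $B_Z$ are bounded and convex, $\tau$ is admissible. Lemma \ref{lem:many} with $Z=c_0$, $e=\mathbf 1$ and $R=4$ gives a $\tau$-continuous $F$ with $F(\mathbf 1)=1$ and $|F(z)|\le\|z\|/4$ for $z\in c_0$. The vectors $s_j^+-\mathbf 1$ and $s_j^-+\mathbf 1$ lie in $c_0$ and have norm at most $2$. Therefore
\[
F(s_j^+)=1+F(s_j^+-\mathbf 1)\ge\tfrac12,\qquad F(s_j^-)=-1+F(s_j^-+\mathbf 1)\le-\tfrac12 .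
\]
Every nonempty relatively open $U\subset\Delta$ contains some $V_j$, hence both $s_j^+$ and $s_j^-$, so $\operatorname{diam}F(U)\ge1$. This contradicts Proposition \ref{prop:oscillation} with $L=\Delta$ and $\delta=\frac12$.
\end{proof}

The hypothesis on $\tau$ was used only for dilates of two unit balls, that of $c_0$ and that of $\ker F$.

\section{Spaces containing $\ell^1$}\label{sec:general}

Let $T:\ell^1\to X$ be an isomorphic embedding. Its adjoint $q=T^*:X^*\to\ell^\infty$ is a surjection, and it is natural to pull the preceding proof back along $q$. Two things break. The subspace $q^{-1}(c_0)$ need not be norm separable, so Lemma \ref{lem:many} does not apply to it; and the part $K$ of a ball lying over $\Delta$ need not have a countable base, so it is unclear how countably many points could meet all its open subsets. Both failures occur for the inclusion of $\ell^1$ in $\ell^1(\Gamma)$ with $\Gamma\supset\mathbb N$ uncountable: there $\ker q=\ell^\infty(\Gamma\setminus\mathbb N)$, and the part of the unit ball over $\Delta$ is $\Delta\times[-1,1]^{\Gamma\setminus\mathbb N}$. In that example one may restrict to $\Delta\times\{0\}$, which $q$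 maps homeomorphically onto $\Delta$. In general we have no such section at hand, and the substitute is a \emph{minimal} compact set $L$ mapping onto $\Delta$. Minimality forces every nonempty open subset of $L$ to contain the full preimage of a cylinder, so one pair of points per cylinder suffices, and these countably many points generate the separable subspace.

\begin{proof}[Proof of Theorem \ref{thm:B}, (iv)$\Rightarrow$(i)]
Suppose that $\tau$ is admissible and that $T:\ell^1\to X$ is a bounded linear map with $\|x\|\le C\|Tx\|$ for some $C>0$ and all $x\in\ell^1$. Let $q(\xi)=\xi\circ T$. The map $q:X^*\to\ell^\infty$ is linear, norm continuous and weak$^*$-to-weak$^*$ continuous.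

\emph{Step 1: a compact set over $\Delta$.} For $a\in B_{\ell^\infty}$, the functional $Tx\mapsto a(x)$ on $T(\ell^1)$ has norm at most $C$, and a Hahn--Banach extension $\xi\in CB_{X^*}$ satisfies $q(\xi)=a$. Hence $K=CB_{X^*}\cap q^{-1}(\Delta)$ is weak$^*$ compact and $q(K)=\Delta$.

\emph{Step 2: a minimal one.} Consider the family of weak$^*$ compact sets $L'\subset K$ with $q(L')=\Delta$, ordered by inclusion; it contains $K$. Given a nonempty chain in this family and $s\in\Delta$, the nonempty compact sets $L'\cap q^{-1}(s)$, with $L'$ in the chain, are linearly ordered by inclusion and so have a common point. Thus the intersection of the chain still maps onto $\Delta$. By Zorn's lemma the family has a minimal element $L$.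

\emph{Step 3: every nonempty relatively open $U\subset L$ contains $L\cap q^{-1}(V_j)$ for some $j$.} The set $L\setminus U$ is a weak$^*$ compact proper subset of $L$, so $q(L\setminus U)\neq\Delta$ by minimality. As $q(L\setminus U)$ is compact, $\Delta\setminus q(L\setminus U)$ is a nonempty open subset of $\Delta$ and contains some $V_j$. A point of $L$ that is mapped into $V_j$ is not in $L\setminus U$, so it is in $U$.

\emph{Step 4: the separable subspace.} Since $q(L)=\Delta$, we can choose $e,d_j^+,d_j^-\in L$ with $q(e)=\mathbf 1$ and $q(d_j^\pm)=s_j^\pm$, the points of \eqref{eq:sj}. Let $Z$ be the norm closed linear span of the vectors $d_j^+-e$ and $d_j^-+e$, $j\in\mathbb N$. It is norm separable, since rational linear combinations of these vectors are dense. By \eqref{eq:sj}, $q$ maps each of these vectors into $c_0$, and $q^{-1}(c_0)$ is a norm closed subspace, so $Z\subset q^{-1}(c_0)$. Since $q(e)=\mathbf 1\notin c_0$, we have $e\notin Z$.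

\emph{Step 5: the contradiction.} Lemma \ref{lem:many} with $R=4C$ gives a $\tau$-continuous $F$ with $F(e)=1$ and $|F(z)|\le\|z\|/(4C)$ on $Z$. As $L\subset CB_{X^*}$, the vectors $d_j^+-e$ and $d_j^-+e$ have norm at most $2C$, so $|F(d_j^+)-1|\le\frac12$ and $|F(d_j^-)+1|\le\frac12$. Thus $F(d_j^+)-F(d_j^-)\ge1$ for all $j$. By Step 3, every nonempty relatively open $U\subset L$ contains $d_j^+$ and $d_j^-$ for some $j$, so $\operatorname{diam}F(U)\ge1$. This contradicts Proposition \ref{prop:oscillation} with $\delta=\frac12$.
\end{proof}

Together with Section \ref{sec:positive} and the implications (ii)$\Rightarrow$(iii)$\Rightarrow$(iv), this completes the proof of Theorem \ref{thm:B} for real spaces.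

\section{Complex scalars}\label{sec:complex}

Let $X$ be a complex Banach space and $X_{\mathbb R}$ the same space over $\mathbb R$. The map $\xi\mapsto\operatorname{Re}\xi$ is a real-linear isometry of $X^*$ onto $(X_{\mathbb R})^*$; its inverse sends $g$ to $x\mapsto g(x)-ig(ix)$, so it is also a weak$^*$ homeomorphism. Definition \eqref{eq:def} involves only convex hulls and norm and weak$^*$ closures, so under this identification the (I)-envelopes for $X$ and for $X_{\mathbb R}$ coincide. We read Theorem \ref{thm:B} for $X$ with the complex space $\ell^1$ in (i) and with real-linear subspaces $Z$ in (iv). It then holds whether locally convex topologies are understood over $\mathbb R$ or over $\mathbb C$, and so does Theorem \ref{thm:A}, which follows from (iii)$\Rightarrow$(i). Two points need checking.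

\emph{Condition (i) is the same for $X$ and $X_{\mathbb R}$.} Let (W) be the property that every bounded sequence has a weakly Cauchy subsequence. It is the same for $X$ and $X_{\mathbb R}$, since $\xi(x_n)$ converges if and only if $\operatorname{Re}\xi(x_n)$ and $\operatorname{Re}(i\xi)(x_n)=-\operatorname{Im}\xi(x_n)$ converge. Over either field, (i) implies (W): this is (F4), which holds for real and for complex scalars by the Rosenthal--Dor theorem. Conversely, over either field, let $T$ be an isomorphic embedding of $\ell^1$. Given $n_1<n_2<\cdots$, take $a\in\ell^\infty$ with $a(n_k)=(-1)^k$ and, by the Hahn--Banach theorem, a continuous functional $\xi$ with $\xi\circ T=a$. Then $\xi(Te_{n_k})=(-1)^k$, so the bounded sequence $(Te_n)$ has no weakly Cauchy subsequence and (W) fails.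

\emph{The topologies.} A complex locally convex topology is also a real one, so (iv)$\Rightarrow$(i) for $X_{\mathbb R}$ covers both readings. For (i)$\Rightarrow$(ii), let $\tau=\sigma(X^*,Y)$, where $Y=(X_{\mathbb R})_s$ consists of the real functionals $F(\xi)=\lim_n\operatorname{Re}\xi(x_n)$ given by weakly Cauchy sequences $(x_n)$. For such $F$ we have $F(i\xi)=\lim_n\operatorname{Re}\xi(ix_n)$, so $Y$ is invariant under $F\mapsto F(i\,\cdot)$ and $\xi\mapsto i\xi$ is $\tau$-continuous. Then $(\alpha+i\beta,\xi)\mapsto\alpha\xi+\beta(i\xi)$ is jointly continuous, and $\tau$ is a complex locally convex topology.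

\begin{thebibliography}{9}

\bibitem{KR}
Ond\v{r}ej F.K. Kalenda and Matias Raja, \emph{Topologies related to (I)-envelopes}, arXiv:2303.07691 (2023).

\end{thebibliography}
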